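# Minimal homeomorphisms on spaces with prescribed $K$-theory

## 1. Lefschetz numbers and the guess "no"

Let $X$ be an infinite compact metric space. A homeomorphism $\varphi$ of $X$ is *minimal* if the only closed non-empty set $F\subseteq X$ with $\varphi(F)=F$ is $F=X$. The following question is Question A in these notes; it comes from R. J. Deeley, I. F. Putnam and K. R. Strung, "Minimal homeomorphisms and topological $K$-theory" (arXiv:2012.10950, 2020). Given countable abelian groups $G_0$ and $G_1$, is there an infinite connected compact metric space $X$ that admits a minimal homeomorphism and satisfies $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$?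

The answer one would first guess is no. A minimal homeomorphism of an infinite space has no periodic points, since a periodic orbit is a finite, closed, invariant set. The absence of periodic points is something that algebraic topology can often forbid. Let us test this on small pairs $(G_0,G_1)$.

For $(0,\mathbb Z)$ the circle works: $K^0(S^1)=\mathbb Z$, $K^1(S^1)=\mathbb Z$, and an irrational rotation has all orbits dense.

For $(0,0)$ we want a space with the $K$-theory of a point. A homeomorphism of $[0,1]$ has a fixed point by the intermediate value theorem, and one of a closed disc has a fixed point by Brouwer's theorem. Neither is minimal.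

For $(\mathbb Z,0)$ the natural candidate is $S^2$. If $f$ is a homeomorphism of $S^2$, its degree is $\pm1$, so $f^2$ has degree $1$ and Lefschetz number $1+1=2\ne0$. Hence $f^2$ has a fixed point, and $f$ is not minimal.

These failures have a common cause. Let $P$ be an infinite finite polyhedron (infinite as a set) with a minimal homeomorphism $f$. I claim that $K^0(P)$ and $K^1(P)$ have the same rank. Let $\lambda_1,\dots,\lambda_p$ be the eigenvalues, with multiplicity, of $f^*$ on $H^{\mathrm{even}}(P;\mathbb Q)\otimes\mathbb C$, and $\mu_1,\dots,\mu_q$ those on $H^{\mathrm{odd}}(P;\mathbb Q)\otimes\mathbb C$. They are non-zero because $f^*$ is invertible. No $f^n$ with $n\ge1$ has a fixed point, so by the Lefschetz theorem $\sum_i\lambda_i^n=\sum_j\mu_j^n$ for all $n\ge1$. Multiply by $x^n$ and sum over $n$, for small $|x|$: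
$$\sum_{i=1}^p\frac{\lambda_ix}{1-\lambda_ix}=\sum_{j=1}^q\frac{\mu_jx}{1-\mu_jx}.$$
This is an identity of rational functions. Letting $x\to\infty$ gives $-p=-q$. By the Chern character, $p$ and $q$ are the ranks of $K^0(P)$ and $K^1(P)$.

So for finite polyhedra the guess is right, and it is right already for $(0,0)$. But the argument used the Lefschetz theorem, which is a theorem about polyhedra, and the question allows every compact metric space. It must allow them: a finite polyhedron has finitely generated $K$-groups, so it can never produce $G_1=\mathbb Z[\tfrac12]$. A non-polyhedral space does this easily. Let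
$$\Sigma=\{(x_1,x_2,\dots)\in (S^1)^{\mathbb N}:x_{n+1}^2=x_n\}=\varprojlim\big(S^1\xleftarrow{2}S^1\xleftarrow{2}\cdots\big).$$
Since $K^*$ turns inverse limits of compact spaces into direct limits, $K^0(\Sigma)=\mathbb Z$ and $K^1(\Sigma)=\varinjlim(\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{2}\cdots)=\mathbb Z[\frac12]$. Let $\alpha$ be irrational and multiply coordinatewise by $(e^{2\pi i\alpha/2^n})_n$, after rescaling $\alpha$ so that this is a point of $\Sigma$ (it is: its coordinates satisfy $x_{n+1}^2=x_n$). In the $n$-th coordinate this is an irrational rotation, so the projection of each orbit to each coordinate is dense. The preimages of open sets under the coordinate projections form a basis of $\Sigma$, so every orbit is dense, and the map is minimal.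

The guess turns out to be false in the strongest way: on inverse limits, the Lefschetz obstruction disappears entirely, even for $(0,0)$.

## 2. Statements, and the facts they rest on

**Theorem A.** Let $G_0,G_1$ be countable abelian groups. There is an infinite connected compact metric space $X$, of covering dimension at most $12$, and a minimal homeomorphism $S:X\to X$, such that $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$.

**Theorem B.** Let $Y$ be any non-empty connected compact metric space. There are an infinite connected compact metric space $X$ and a minimal homeomorphism $S$ of $X$ such that $K^*(X)\cong K^*(Y)$ and $\check H^*(X;R)\cong\check H^*(Y;R)$ as graded rings, for every commutative ring $R$. Moreover $S$ acts as the identity on these groups. If $\dim Y=d<\infty$, then $X$ can be chosen with $\dim X\le 2d+4$.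

**Corollary.** A pair $(A_0,A_1)$ of abelian groups is $(K^0(X),K^1(X))$ for some infinite connected compact metric $X$ admitting a minimal homeomorphism if and only if $A_0,A_1$ are countable and $A_0\cong\mathbb Z\oplus G_0$ for some $G_0$.

Throughout, $h^*$ denotes either $K^*$ or Čech cohomology $\check H^*(\cdot\,;R)$. On compact metric pairs we use homotopy invariance, exact sequences, strong excision $h^*(P,Q)=\tilde h^*(P/Q)$, products, and *continuity*: $h^*(\varprojlim P_n)=\varinjlim h^*(P_n)$. We also use $K^i(P)=K_i(C(P))$. The spaces constructed below will not depend on which $h^*$ we look at.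

About dimension we use three textbook facts for compact metric spaces: closed subsets of $S^3$ have dimension at most $3$; $\dim(P\times Q)\le\dim P+\dim Q$; and an inverse limit of spaces of dimension at most $k$ has dimension at most $k$.

About minimality we use the following. If $\varphi$ is minimal, every *forward* orbit is dense: the set $\bigcap_n\overline{\{\varphi^ix:i\ge n\}}$ is closed, non-empty by compactness, and carried onto itself by $\varphi$, so it is everything. Conversely, if every forward orbit is dense, then a closed non-empty $F$ with $\varphi(F)=F$ contains a dense set, so $F$ is everything.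

About commutative $C^*$-algebras we use Gelfand duality: a separable unital commutative $C^*$-algebra $A$ is $C(Z)$, where $Z$, its *spectrum*, is the compact metrizable space of characters of $A$. An inclusion of such algebras is dual to a surjection of spectra. If $A=\overline{\bigcup A_n}$ with $A_1\subset A_2\subset\cdots$, then a character of $A$ is the same as a compatible sequence of characters of the $A_n$, so the spectrum of $A$ is the inverse limit of the spectra of the $A_n$.

There is one external result that is not textbook material: Fathi and Herman (*Existence de difféomorphismes minimaux*, Astérisque 49 (1977), 37–59) show that a closed connected manifold with a free smooth circle action has a minimal $C^\infty$ diffeomorphism. By the Hopf action this applies to $S^3$.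

## 3. Blowing up an invariant line in the three-sphere

The hardest-looking pair is $(0,0)$, and everything else will be built on top of it.

**Proposition 1.** There is an infinite connected compact metric space $Z$, $\dim Z\le3$, with a minimal homeomorphism $\zeta$, such that $\tilde h^*(Z)=0$.

Such systems were first obtained by Deeley, Putnam and Strung (J. reine angew. Math. 742 (2018)); here is a complete proof. Fix a minimal $C^\infty$ diffeomorphism $\varphi$ of $S^3=SU(2)$. It has no periodic points.

### 3.1 Why blowing up an orbit of points fails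

The sphere $S^3$ has one reduced class too many. To kill it, one would first blow up a point $x$: replace $x$ by the sphere of directions at $x$. The result is $S^3$ minus an open ball, which is a closed ball, so its reduced cohomology vanishes. But $\varphi$ must act on the new space, so we have to blow up the whole orbit of $x$. Write $F_n$ for $S^3$ blown up at $n$ points of the orbit, that is, $S^3$ minus $n$ disjoint open balls. Already $F_2\simeq S^2$ has a new class. This class never dies. The map $F_{n+1}\to F_n$ collapses one boundary sphere $\Sigma_{n+1}$ to a point, so $\check H^2(F_n)=\check H^2(F_{n+1},\Sigma_{n+1})$, and exactness together with $\check H^1(\Sigma_{n+1})=0$ shows that $\check H^2(F_n)\to \check H^2(F_{n+1})$ is injective. By continuity the limit space has $\check H^2\neq0$. The attempt stops exactly at the second point: the complement of one ball is acyclic, the complement of two is not.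

The way out is to join the points of the orbit by a line. If $\Gamma:\mathbb R\to S^3$ is injective with $\varphi(\Gamma(r))=\Gamma(r+1)$, then at stage $n$ we blow up the single arc $\Gamma([-n,n])$, and the complement of a thin neighborhood of an arc is again the complement of *one* ball.

### 3.2 The line

**Lemma 1.** There is an injective $C^\infty$ immersion $\Gamma:\mathbb R\to S^3$ with $\varphi(\Gamma(r))=\Gamma(r+1)$ for all $r$.

The line is determined by its piece $\gamma=\Gamma|_{[0,1]}$. We show that a generic $\gamma$ works. A coincidence $\Gamma(a)=\Gamma(b)$ has two parameters and three conditions, so one expects none. The difficulty is that a perturbation of $\gamma$ moves $\Gamma(a)$ and $\Gamma(b)$ together when $a-b$ is near an integer; there, the absence of periodic points helps.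

**Step 1: the space of admissible pieces.** We set up a non-empty Baire space. Fix a smooth curve $c:(-1,1)\to S^3$ with $c'(0)\neq0$. Let $E$ be the set of $C^\infty$ immersions $\gamma:[0,1]\to S^3$ whose $\infty$-jet at $0$ is that of $c$ at $0$, and whose $\infty$-jet at $1$ is that of $t\mapsto\varphi(c(t-1))$.

The set $E$ is non-empty. Restrict $c$ to a small interval around $0$; then $c$ and $\varphi\circ c$ miss a common point of $S^3$, and stereographic projection from it puts both curves in $\mathbb R^3$. Using smooth cut-off functions $\lambda$, equal to $1$ near $0$ and supported near $0$, and $\mu$, equal to $1$ near $1$ and supported near $1$, put $\gamma_0(t)=\lambda(t)c(t)+\mu(t)\varphi(c(t-1))\in\mathbb R^3$, where a product with a vanishing cut-off is read as $0$. This is a smooth curve with the correct jets. Since $c'(0)\ne0$ and $d\varphi$ is invertible, there is $\sigma\in(0,\frac12)$ with $\gamma_0'\ne0$ on $[0,\sigma]\cup[1-\sigma,1]$. Let $\beta:[0,1]\to\mathbb R$ be smooth with support in $[\frac\sigma2,1-\frac\sigma2]$ and $\beta(t)=t$ on $[\sigma,1-\sigma]$. For $v\in\mathbb R^3$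 let $\gamma_v=\gamma_0+\beta v$. For small $v$, $\gamma_v'\neq0$ on $[0,\sigma]\cup[1-\sigma,1]$. On $[\sigma,1-\sigma]$ we have $\gamma_v'=\gamma_0'+v$, which has no zero as soon as $v\notin-\gamma_0'([\sigma,1-\sigma])$; the excluded set is a smooth curve in $\mathbb R^3$ and has measure zero. So suitable small $v$ exist, and $\gamma_v$ gives an element of $E$.

In the $C^\infty$ topology the jet conditions are closed and being an immersion is open. So $E$ is open in a closed subset of a completely metrizable space, hence Baire.

For $\gamma\in E$ put $\Gamma_\gamma(i+t)=\varphi^i(\gamma(t))$ for $i\in\mathbb Z$, $t\in[0,1]$. At an integer $i$, the left piece $\varphi^{i-1}\gamma(\cdot-i+1)$ has the jet of $\varphi^{i-1}\varphi c=\varphi^ic$, and so does the right piece. Hence $\Gamma_\gamma$ is a well-defined $C^\infty$ immersion, and $\varphi\Gamma_\gamma(r)=\Gamma_\gamma(r+1)$ by definition.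

Let $O_N=\{\gamma\in E:\Gamma_\gamma|_{[-N,N]}\text{ is injective}\}$. It is open, because injective immersions of a compact interval are $C^1$-open and $\gamma\mapsto\Gamma_\gamma|_{[-N,N]}$ is continuous into $C^1$. If every $O_N$ is dense, Baire's theorem gives $\gamma\in\bigcap_NO_N$, and $\Gamma=\Gamma_\gamma$ proves the lemma. So fix $N$ and $\gamma_*\in E$; we look for elements of $O_N$ arbitrarily close to $\gamma_*$.

**Step 2: coincidences with $a-b$ near an integer.** We exclude them for all $\gamma$ near $\gamma_*$ at once. Let
$$c_0=\min\{d(y,\varphi^ky):y\in S^3,\ 0<|k|\le 2N+1\},$$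
which is positive because $\varphi$ has no periodic points and $S^3$ is compact. I claim that there are a neighborhood $\mathcal N$ of $\gamma_*$ and $\eta\in(0,\frac12)$ such that $\Gamma_\gamma(a)\neq\Gamma_\gamma(b)$ whenever $\gamma\in\mathcal N$ and $a\ne b$ in $[-N,N]$ satisfy $\operatorname{dist}(a-b,\mathbb Z)<\eta$. Write $b=a+k+r$ with $k\in\mathbb Z$ and $|r|<\eta$; then $|k|\le2N+1$.

If $k=0$, view $S^3\subset\mathbb R^4$ and let $v=\min_{[-N,N]}|\Gamma_{\gamma_*}'|>0$. Choose $\eta$ such that $\Gamma_{\gamma_*}'$ varies by less than $v/4$ on intervals of length $\eta$, and $\mathcal N$ such that $|\Gamma_\gamma'-\Gamma_{\gamma_*}'|<v/4$ on $[-N,N]$. Then $|\Gamma_\gamma(b)-\Gamma_\gamma(a)-(b-a)\Gamma_{\gamma_*}'(a)|\le\frac v2|b-a|$, so $\Gamma_\gamma(b)\ne\Gamma_\gamma(a)$.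

If $k\ne0$, then $\Gamma_\gamma(a+k)=\varphi^k(\Gamma_\gamma(a))$ has distance at least $c_0$ from $\Gamma_\gamma(a)$. For $\gamma\in\mathcal N$ (shrunk if necessary) the speeds of $\Gamma_\gamma$ on $[-N-1,N+1]$ have a common bound, so for small $\eta$ we get $d(\Gamma_\gamma(b),\Gamma_\gamma(a+k))<c_0$. Hence $\Gamma_\gamma(b)\neq\Gamma_\gamma(a)$.

**Step 3: the remaining coincidences.** Here we can move one of the two points alone. Let $P=\{(a,b)\in[-N,N]^2:\operatorname{dist}(a-b,\mathbb Z)\ge\eta\}$, a compact set, and let $(a_0,b_0)\in P$. The two numbers are not both integers; by symmetry let $b_0=j+t_0$ with $j\in\mathbb Z$, $t_0\in(0,1)$. Choose $0<\rho<\eta/4$ with $[t_0-2\rho,t_0+2\rho]\subset(0,1)$, and a smooth $\chi:[0,1]\to[0,1]$ supported in $[t_0-2\rho,t_0+2\rho]$ with $\chi=1$ on $[t_0-\rho,t_0+\rho]$. Let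
$$W=[a_0-\rho,a_0+\rho]\times[b_0-\rho,b_0+\rho].$$
For $\gamma\in E$ and small $w\in\mathfrak{su}(2)$ put $\gamma_w(t)=\exp(\chi(t)w)\gamma(t)$. The jets at $0$ and $1$ are unchanged, so $\gamma_w\in E$ for small $w$, and $\gamma_w\to\gamma$ in $C^\infty$ as $w\to0$.

Let $(a,b)\in W$. The class of $a$ modulo $1$ is not in $\operatorname{supp}\chi$: otherwise $\operatorname{dist}(a-b_0,\mathbb Z)\le2\rho$ and $\operatorname{dist}(a_0-b_0,\mathbb Z)\le3\rho<\eta$. So $\Gamma_{\gamma_w}(a)=\Gamma_\gamma(a)$, while $\Gamma_{\gamma_w}(b)=\varphi^j(\exp(w)\gamma(b-j))$ because $b-j\in[t_0-\rho,t_0+\rho]$. A coincidence $\Gamma_{\gamma_w}(a)=\Gamma_{\gamma_w}(b)$ in $W$ therefore means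
$$\exp(w)=\varphi^{-j}(\Gamma_\gamma(a))\,\gamma(b-j)^{-1}.$$
The right side is a smooth function of $(a,b)$ on a two-dimensional rectangle, so its image has measure zero in the three-dimensional $S^3$. Since $\exp$ is a diffeomorphism near $0$, there are arbitrarily small $w$ for which $\Gamma_{\gamma_w}$ has no coincidence on $W$.

**Step 4: finitely many perturbations.** We combine the rectangles. The sets $W$ depend only on $(a_0,b_0)$ and $\eta$, not on $\gamma$, and finitely many of their interiors cover $P$. Having no coincidence on a compact $W$ is an open condition on $\gamma$. So, starting from $\gamma_*$, we treat the rectangles one after the other with successively smaller perturbations, each so small that it does not spoil the earlier rectangles and does not leave $\mathcal N$. The result is $\gamma\in\mathcal N$, arbitrarily close to $\gamma_*$, with no coincidence on $P$. Together with Step 2, $\gamma\in O_N$. $\square$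

### 3.3 The algebra of functions on the blown-up arc

The blow-up as a space involves choices. We describe it instead by an algebra of functions on $S^3\setminus L$, which involves none, and this makes the equivariance automatic.

Let $L=\Gamma([a,b])$, $a<b$. Since $\Gamma$ is an embedding on compact intervals and the normal bundle of an arc is trivial, there is a tube: an open embedding $\Theta:(a-\epsilon,b+\epsilon)\times\{u\in\mathbb R^2:|u|<2\}\to S^3$ with $\Theta(s,0)=\Gamma(s)$.

**Definition.** $A_L$ is the $C^*$-algebra of bounded continuous functions $f:S^3\setminus L\to\mathbb C$ such that (a) $f$ has a limit at each of the two endpoints $\Gamma(a),\Gamma(b)$; and (b) the function $(s,\rho,\theta)\mapsto f(\Theta(s,\rho\theta))$ on $(a,b)\times(0,1)\times S^1$ extends continuously to $(a,b)\times[0,1)\times S^1$.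

For example, let $\lambda$ be continuous with compact support in $(a,b)$ and $\mu$ continuous on $[0,2)$, with $\mu(0)=1$ and $\mu=0$ on $[\frac12,2)$. The function $f(\Theta(s,\rho\theta))=\lambda(s)\mu(\rho)\theta$ (with $\theta\in S^1\subset\mathbb C$), extended by $0$, lies in $A_L$. If $\lambda\neq0$, it does not extend continuously to $S^3$: it remembers the direction from which the arc is approached.

**Step 1: invariance.** We show that $A_L$ behaves well under diffeomorphisms: if $\psi$ is a diffeomorphism of $S^3$ carrying $L$ onto the arc $L_1$, then $f\in A_{L_1}$ implies $f\circ\psi\in A_L$. Boundedness, continuity and (a) are clear, as endpoints go to endpoints. For (b), work near a point $(s_0,0)$ with $s_0\in(a,b)$. In tubes, $\psi(s,u)=(\alpha(s,u),\beta(s,u))$ with $\beta(s,0)=0$. By Hadamard's lemma $\beta(s,u)=M(s,u)u$ with $M(s,u)=\int_0^1\partial_u\beta(s,tu)\,dt$ smooth. The derivative of $\psi$ at $(s,0)$ is block triangular with diagonal blocks $\partial_s\alpha(s,0)$ and $M(s,0)$, so $M(s,0)$ is invertible. In polar coordinates $\psi$ becomes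
$$(s,\rho,\theta)\mapsto\Big(\alpha(s,\rho\theta),\ \rho\,|M(s,\rho\theta)\theta|,\ \frac{M(s,\rho\theta)\theta}{|M(s,\rho\theta)\theta|}\Big),$$
which is continuous for small $\rho\ge0$. Composing with the continuous extension of $f$ gives a continuous extension of $f\circ\psi$ near $(s_0,0,\theta)$. These local extensions agree by density, and away from $\rho=0$ there is nothing to prove. Taking $\psi=\mathrm{id}$ and two different tubes, we see that $A_L$ does not depend on the tube.

**Step 2: monotonicity.** We show that blowing up a longer arc gives more functions: if $L\subset L'$ are arcs of $\Gamma$, then restriction maps $A_L$ into $A_{L'}$. Let $f\in A_L$ and use a tube of $L'$, which restricts to a tube of $L$. Over interior points of $L$, (b) for $L'$ is (b) for $L$. At points of $L'\setminus L$ the function $f$ is continuous, so it extends by a constant over the circle. At an endpoint $e$ of $L$ interior to $L'$, extend $f$ by its limit at $e$ on the whole circle over $e$. All values of the extension near this circle are values, or limits of values, of $f$ near $e$, hence close to that limit;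 so the extension is continuous. At an endpoint of $L'$, condition (a) holds because that point is either an endpoint of $L$ or outside $L$.

**Step 3: the spectrum.** We identify $A_L$ with $C(F)$ for a concrete compact set $F\subset S^3$. Let $w(s)=\kappa(s-a)(b-s)$ on $[a,b]$, with $\kappa>0$ such that $w\le\frac12$, and
$$B=\{(s,u):a<s<b,\ |u|<w(s)\},\qquad \bar B=\{(s,u):a\le s\le b,\ |u|\le w(s)\}.$$
Since $w$ is concave, $B$ is an open convex set, and $\bar B$ is its closure. Let $F=S^3\setminus\Theta(B)$, a compact set. Define $q:F\to S^3$ by
$$q(\Theta(s,\rho\theta))=\Theta\Big(s,\tfrac{\rho-w(s)}{1-w(s)}\theta\Big)\qquad(a\le s\le b,\ w(s)\le\rho\le1)$$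
and the identity elsewhere. The two formulas agree where $\rho=1$ and where $s\in\{a,b\}$ (there $w=0$). The first is continuous where $\rho>0$; where $\rho=0$, which within $F$ happens only at the endpoints, continuity follows from $\frac{\rho-w}{1-w}\le\rho$. So $q$ is continuous. For fixed $s\in[a,b]$, $\rho\mapsto\frac{\rho-w(s)}{1-w(s)}$ is an increasing bijection $[w(s),1]\to[0,1]$. So $q$ is onto, $q^{-1}(\Gamma(s))$ is a circle for $a<s<b$, and all other fibers are points. Moreover $q^{-1}(L)=\Theta(\partial B)$ has dense complement in $F$, and $q$, being a closed map, restricts to a homeomorphism $F\setminus q^{-1}(L)\to S^3\setminus L$.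

Let $f$ be continuous on $S^3\setminus L$. The homeomorphism $(s,\rho,\theta)\mapsto(s,\frac{\rho-w(s)}{1-w(s)},\theta)$ from $\{a<s<b,\ w(s)\le\rho<1\}$ onto $(a,b)\times[0,1)\times S^1$ shows that (b) holds if and only if $f\circ q$ extends continuously over the part $\{a<s<b\}$ of $\Theta(\partial B)$. At an endpoint $e$ the set $q^{-1}(e)$ is one point, and since $q$ is closed, each neighborhood of that point contains $q^{-1}$ of a neighborhood of $e$; so (a) holds if and only if $f\circ q$ extends continuously to the two points over the endpoints. Thus $f\in A_L$ if and only if $f\circ q$ extends to a continuous function on $F$, and $f\mapsto f\circ q$ is an isomorphism $A_L\cong C(F)$ that takes $C(S^3)\subset A_L$ to $q^*C(S^3)$.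

**Step 4: $\tilde h^*(F)=0$.** This is where it matters that we removed one ball. Collapsing $F$ gives a map $c:S^3\to S^3/F\cong\bar B/\partial B\cong S^3$, the last since $\bar B$ is a convex body in $\mathbb R^3$. It carries $\Theta(B)$ homeomorphically onto the complement of the base point, so it has degree $\pm1$ and is a homotopy equivalence. Hence $h^*(S^3,F)=\tilde h^*(S^3/F)\to\tilde h^*(S^3)$ is an isomorphism, and the (reduced) exact sequence of the pair $(S^3,F)$ gives $\tilde h^*(F)=0$.

### 3.4 The space $Z$

**Proof of Proposition 1.** We take the union of the algebras of all arcs. Let $L_n=\Gamma([-n,n])$, $L_\infty=\Gamma(\mathbb R)=\bigcup_nL_n$ and $D=S^3\setminus L_\infty$. Then $\varphi(D)=D$. Each $L_n$ is closed and nowhere dense, so by Baire $D$ is dense in $S^3$, hence in each open set $S^3\setminus L_n$. So restriction to $D$ embeds $A_{L_n}$ isometrically in $\ell^\infty(D)$, and by monotonicity $A_{L_1}\subset A_{L_2}\subset\cdots$ there. Let $A=\overline{\bigcup_nA_{L_n}}$, a separable unital commutative $C^*$-algebra, and let $Z$ be its spectrum, a compact metrizable space.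

*The homeomorphism.* By invariance, $f\mapsto f\circ\varphi^{\pm1}$ maps $A_{L_n}$ into $A_{\varphi^{\mp1}(L_n)}$, and $\varphi^{\mp1}(L_n)=\Gamma([-n\mp1,n\mp1])\subset L_{n+1}$, so by monotonicity into $A_{L_{n+1}}$. Hence $f\mapsto f\circ\varphi$ is an automorphism of $A$ and induces a homeomorphism $\zeta$ of $Z$. The inclusion $C(S^3)\subset A$ gives a surjection $\pi:Z\to S^3$ with $\pi\zeta=\varphi\pi$.

*Minimality.* For $x\in D$ let $\mathrm{ev}_x\in Z$ be evaluation at $x$. These points are dense in $Z$, since an element of $A\subset\ell^\infty(D)$ that vanishes at all of them is $0$. For $x\in D$ we have $\pi^{-1}(x)=\{\mathrm{ev}_x\}$: a character of $A$ over $x$ restricts on each $A_{L_n}\cong C(F)$ to a point of the fiber over $x\notin L_n$, and this fiber is one point. Now let $F'\subset Z$ be closed, non-empty, with $\zeta(F')=F'$. Then $\pi(F')$ is closed, non-empty and $\varphi(\pi(F'))=\pi(F')$, so $\pi(F')=S^3$. Hence $F'$ meets $\pi^{-1}(x)=\{\mathrm{ev}_x\}$ for every $x\in D$, so $F'$ contains a dense set and $F'=Z$.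

*Cohomology.* $Z$ is the inverse limit of the spectra of the $A_{L_n}$, which are spaces $F$ as in Section 3.3. So $\dim Z\le3$, and $\tilde h^*(Z)=0$ by continuity. In particular $K^0(Z)=\mathbb Z$. If $Z$ were a disjoint union of two non-empty open sets, the ranks on the two parts would give a surjection $K^0(Z)\to\mathbb Z^2$; so $Z$ is connected. It is infinite since it maps onto $S^3$. $\square$

The next lemma says that $Z$ is invisible as a factor.

**Lemma 2.** For a finite CW complex $M$ and $z_0\in Z$, the map $j:M\to Z\times M$, $j(y)=(z_0,y)$, induces an isomorphism $j^*:h^*(Z\times M)\to h^*(M)$, inverse to $\mathrm{pr}_M^*$.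

*Proof.* The functor $(P,Q)\mapsto h^*(Z\times P,Z\times Q)$ is a cohomology theory on finite CW pairs, and $\mathrm{pr}^*$ is a natural transformation from $h^*$ to it. On a point it is $h^*(\mathrm{pt})\to h^*(Z)$, an isomorphism because $\tilde h^*(Z)=0$. By homotopy invariance it is an isomorphism on discs. By induction on $n$, with the five lemma, it is one on $(D^n,S^{n-1})$ and then on $S^n$, via $(S^n,\mathrm{pt})$ and excision. Attaching cells one at a time, the five lemma gives all finite complexes. Finally $\mathrm{pr}_M\circ j=\mathrm{id}$, so $j^*\mathrm{pr}_M^*=\mathrm{id}$ and $j^*$ is the inverse of $\mathrm{pr}_M^*$. $\square$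

## 4. Skew products over $Z$, and where polyhedral fibers stop them

The proposition settles $(0,0)$. For other groups, a sensible person would now take a finite polyhedron $Y$ with the right $K$-theory and look at $Z\times Y$: by Lemma 2, $K^*(Z\times Y)\cong K^*(Y)$. The homeomorphism $\zeta\times\mathrm{id}$ is not minimal, since each $Z\times\{y\}$ is invariant. A product $\zeta\times\psi$ does not help, because its minimality would force that of $\psi$, and Section 1 forbids this in most cases. So one twists: $(z,y)\mapsto(\zeta z,g_zy)$ with homeomorphisms $g_z$ of $Y$ depending continuously on $z$.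

This stops at a precise point. Let $Y$ be the wedge of two circles. Every homeomorphism of $Y$ fixes the wedge point $y_0$, as it is the only point without a neighborhood homeomorphic to an interval. So $Z\times\{y_0\}$ is invariant under *every* such twist. We need fibers on which the homeomorphisms isotopic to the identity act transitively, and closed connected manifolds $M$ have this property.

But a closed manifold has, in general, more $K$-theory than we want, and only finitely generated groups. Both defects are cured by an inverse limit. Suppose that $Y_1\xleftarrow{f_1}Y_2\xleftarrow{f_2}\cdots$ are polyhedra whose $K$-groups have the desired direct limit, and that each $Y_n$ is a retract of a closed manifold $M_n$, with $i_n:Y_n\to M_n$ and $r_n:M_n\to Y_n$, $r_ni_n=\mathrm{id}$. The bonding maps $h_n=i_nf_nr_{n+1}:M_{n+1}\to M_n$ pass through $Y_{n+1}$ and $Y_n$, and the superfluous $K$-theory of $M_n$ dies in the limit. What remains is a dynamical problem: to put a minimal homeomorphism on an inverse limit of the spaces $Z\times M_n$. A twist of $Z\times M_{n+1}$ descends along $\mathrm{id}\times h_n$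 only if it maps fibers of $h_n$ into fibers of $h_n$, and a twist that moves points around all of $M_{n+1}$ cannot be expected to do so. We shall therefore not ask the maps to commute exactly. Sections 5 and 6 carry this out for manifolds; Section 7 constructs the $M_n$; Section 8 constructs the $Y_n$.

## 5. Conjugating $\zeta\times\mathrm{id}$ until all orbits are $\delta$-dense

Let $M$ be a closed connected smooth manifold with $\dim M\ge1$. Let $G$ be the path component of the identity in $\mathrm{Homeo}(M)$ with the uniform topology; it is a path-connected topological group, and it acts transitively on $M$ by Milnor's homogeneity lemma. For continuous $g:Z\to G$ let $\hat g(z,y)=(z,g_z(y))$, a homeomorphism of $Z\times M$. Let $T=\zeta\times\mathrm{id}_M$, and give $Z\times M$ the max metric.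

The following perturbation lemma is in the style of Glasner and Weiss. The homeomorphism $S$ in it is conjugate to $T$, so it is never minimal: its orbit closures are the conjugated leaves $\hat g(Z\times\{y'\})$, the graphs of the functions $z\mapsto g_zy'$. The lemma bends these leaves so that each of them comes $\delta$-close to every point, while $S$ stays $\epsilon$-close to $T$.

**Lemma 3.** For all $\epsilon,\delta>0$ there are a continuous $g:Z\to G$ and $\ell\in\mathbb N$ such that $S=\hat gT\hat g^{-1}$ satisfies $\sup d(S,T)<\epsilon$, $\sup d(S^{-1},T^{-1})<\epsilon$, and for every $x\in Z\times M$ the set $\{S^ix:0\le i\le\ell\}$ is $\delta$-dense in $Z\times M$.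

**Step 1: one path in $G$ that does all the moving.** We reduce the choice of $g$ to that of a real function. Cover $Z\times M$ by finitely many sets $U_j\times V_j$ of diameter less than $\delta$, with $U_j,V_j$ open and non-empty. For each $j$ and $y\in M$ there is $a\in G$ with $ay\in V_j$, that is, $y\in a^{-1}V_j$. By compactness there are finitely many $a_{j,l}\in G$ with $\bigcup_la_{j,l}^{-1}V_j=M$ for each $j$. Since $G$ is path-connected, there is a path $a:[0,1]\to G$ with $a(\theta_{j,l})=a_{j,l}$ for suitable $\theta_{j,l}\in(0,1]$. Choose $N\ge1$ such that $|s-t|\le1/N$ implies $d_M(a(s)v,a(t)v)<\epsilon/2$ for all $v\in M$. We shall put $g_z=a(u(z))$; the function $u:Z\to[0,1]$ should vary by at most $1/N$ along $\zeta$ and take all values in $(0,1]$ on each $U_j$.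

**Step 2: the function $u$.** We build it on towers of height $2N+1$. As $Z$ is infinite and connected, it has no isolated points; as $\zeta$ is minimal and $Z$ infinite, $\zeta$ has no periodic points. So we can choose $w_j\in U_j$ one after the other such that all points $\zeta^iw_j$ ($|i|\le N$, all $j$) are distinct: $w_j$ has to avoid the finitely many points $\zeta^iw_{j'}$ with $|i|\le2N$, $j'<j$. Then choose open $O_j$ with $w_j\in O_j\subset U_j$, such that the sets $\zeta^iO_j$ ($|i|\le N$, all $j$) are pairwise disjoint and $O_j\ne Z$. Let $\tau_j:Z\to[0,1]$ be continuous, vanishing outside $O_j$, with $\tau_j(w_j)=1$. Put $c_i=\max(0,1-|i|/N)$ and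
$$u=\sum_j\sum_ic_i\,\tau_j\circ\zeta^{-i}.$$
The term with indices $i,j$ lives on $\zeta^iO_j$, and these sets are disjoint, so $u$ is a continuous function $Z\to[0,1]$. Shifting the index,
$$u(\zeta z)-u(z)=\sum_j\sum_i(c_{i+1}-c_i)\,\tau_j(\zeta^{-i}z).$$
Only $|i|\le N$ contributes, at most one term is non-zero, and $|c_{i+1}-c_i|\le1/N$. So $|u\circ\zeta-u|\le1/N$. On $O_j$ we have $u=c_0\tau_j=\tau_j$. Since $Z$ is connected and $\tau_j$ takes the values $0$ and $1$, $\tau_j(Z)=[0,1]$, and the values in $(0,1]$ are taken in $O_j$. So $u(U_j)\supset(0,1]$.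

**Step 3: verification.** With $g_z=a(u(z))$ we have, for $i\in\mathbb Z$,
$$S^i(z,y)=(\zeta^iz,\ g_{\zeta^iz}g_z^{-1}y).$$
For $i=\pm1$ put $v=g_z^{-1}y$: the distance between $S^{\pm1}(z,y)$ and $T^{\pm1}(z,y)$ is $d_M(a(u(\zeta^{\pm1}z))v,a(u(z))v)<\epsilon/2$. This gives both closeness claims.

Let $x=(z,y)$, $y'=g_z^{-1}y$, and fix $j$. There is $l$ with $a_{j,l}y'\in V_j$, and $z'\in U_j$ with $u(z')=\theta_{j,l}$, so $g_{z'}y'=a_{j,l}y'\in V_j$. Hence $\{z''\in U_j:g_{z''}y'\in V_j\}$ is open and non-empty. The forward $\zeta$-orbit of $z$ is dense and meets it, so $S^ix\in U_j\times V_j$ for some $i\ge0$. Thus for each $j$ the open sets $S^{-i}(U_j\times V_j)$, $i\ge0$, cover the compact space $Z\times M$, and finitely many suffice. Let $\ell$ be the largest index needed, over all $j$. Every point of $Z\times M$ lies in some $U_j\times V_j$, which has diameter less than $\delta$ and contains a point $S^ix$ with $0\le i\le\ell$. $\square$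

## 6. Inverse limits along maps that commute only approximately

**Proposition 2.** Let $M_1\xleftarrow{h_1}M_2\xleftarrow{h_2}\cdots$ be surjective maps between closed connected smooth manifolds of dimension $\ge1$. There is an infinite connected compact metric space $X$ with a minimal homeomorphism $S$ such that $h^*(X)\cong\varinjlim(h^*(M_n),h_n^*)$, and $S$ acts trivially on $h^*(X)$. If $\dim M_n\le k$ for all $n$, then $\dim X\le k+3$.

**Step 1: the tower.** We choose bonding maps and homeomorphisms together. Let $X_n=Z\times M_n$ with metric $d_n$, and $T_n=\zeta\times\mathrm{id}$. Inductively we choose $g_n\in C(Z,G_n)$ (where $G_n$ is the group $G$ of Section 5 for $M=M_n$) and integers $\ell_n$, and put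
$$S_n=\hat g_nT_n\hat g_n^{-1},\qquad p_n=\hat g_n\circ(\mathrm{id}\times h_n):X_{n+1}\to X_n,$$
$$p_{n,k}=p_n\cdots p_{k-1}:X_k\to X_n,\qquad p_{n,n}=\mathrm{id},\qquad \Lambda_n=\max(n,\Lambda_{n-1},\ell_n),\quad\Lambda_0=0.$$
The maps $p_n$ are surjective. Since $\mathrm{id}\times h_n$ intertwines $T_{n+1}$ and $T_n$, we have $p_nT_{n+1}=\hat g_nT_n(\mathrm{id}\times h_n)=S_n\hat g_n(\mathrm{id}\times h_n)$, that is,
$$p_nT_{n+1}=S_np_n.\tag{1}$$
So $p_n$ intertwines $S_n$ exactly with the *unperturbed* $T_{n+1}$. If $S_{n+1}$ is very close to $T_{n+1}$, then $p_nS_{n+1}$ is very close to $S_np_n$. This is why we kept $S_n$ conjugate to $T_n$ and put the conjugating map into $p_n$.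

At stage $k$ the maps $p_{n,m}$ ($n\le m\le k$), $S_m$ ($m<k$) and the number $\Lambda_{k-1}$ are already known. By Lemma 3 we choose $g_k,\ell_k$ such that two conditions hold.

* $(C_k)$ For all $n\le m<k$ and $|i|,|j|\le\Lambda_{k-1}$:
$$\sup_{X_k}d_n\big(p_{n,m}S_m^ip_{m,k}S_k^j,\ p_{n,m}S_m^ip_{m,k}T_k^j\big)<2^{-k}.$$
* $(D_k)$ For every $x\in X_k$ and $n\le k$, the set $\{p_{n,k}S_k^ix:0\le i\le\ell_k\}$ is $2^{-k}$-dense in $X_n$.

Condition $(C_k)$ holds if $S_k^{\pm1}$ is uniformly close enough to $T_k^{\pm1}$: for each of the finitely many $j$, $S_k^j\to T_k^j$ uniformly when $S_k^{\pm1}\to T_k^{\pm1}$ uniformly, and finitely many uniformly continuous maps $p_{n,m}S_m^ip_{m,k}$ are involved. Condition $(D_k)$ holds if the $\delta$ of Lemma 3 is small enough, by uniform continuity of the $p_{n,k}$, $n\le k$; since these are surjective, they carry $\delta$-dense sets of $X_k$ to $2^{-k}$-dense sets of $X_n$.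

Let $X=\varprojlim(X_n,p_n)$ with surjective projections $\pi_n:X\to X_n$. It is compact and metrizable, connected as an inverse limit of continua, and infinite since it maps onto $X_1$. If $\dim M_n\le k$ for all $n$, then $\dim X_n\le k+3$, so $\dim X\le k+3$.

**Step 2: the limit maps $S^{(j)}$.** We show that the $S_k^j$ converge on $X$. Let $n\le m<k$ and $|i|,|j|\le\Lambda_{k-1}$. By (1), also for negative powers,
$$p_{m,k}T_k^j\pi_k=p_{m,k-1}\,p_{k-1}T_k^j\,\pi_k=p_{m,k-1}S_{k-1}^j\,p_{k-1}\pi_k=p_{m,k-1}S_{k-1}^j\pi_{k-1}.$$
So with $\Phi_k=p_{n,m}S_m^ip_{m,k}S_k^j\pi_k:X\to X_n$, condition $(C_k)$ says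
$$d_n(\Phi_k,\Phi_{k-1})<2^{-k}\quad\text{whenever }n\le m<k,\ |i|,|j|\le\Lambda_{k-1}.\tag{2}$$
Take $i=0$, $m=n$. As $\Lambda_k\to\infty$, for every $j$ the maps $p_{n,k}S_k^j\pi_k$ converge uniformly as $k\to\infty$ to a continuous $F_n^{(j)}:X\to X_n$. Summing (2) over the indices greater than $k$,
$$d_n\big(F_n^{(j)},\,p_{n,k}S_k^j\pi_k\big)\le2^{-k}\quad\text{if }n\le k,\ |j|\le\Lambda_k.\tag{3}$$
From $p_np_{n+1,k}=p_{n,k}$ we get $p_nF_{n+1}^{(j)}=F_n^{(j)}$. So there is a continuous $S^{(j)}:X\to X$ with $\pi_nS^{(j)}=F_n^{(j)}$ for all $n$. Since $F_n^{(0)}=\pi_n$, $S^{(0)}=\mathrm{id}$.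

**Step 3: the group law.** We show that $S^{(1)}$ is invertible; this is why $(C_k)$ contains $S_m^i$. Fix $n\le m$ and $|i|,|j|\le\Lambda_m$. As $k\to\infty$, $\Phi_k$ tends to $p_{n,m}S_m^iF_m^{(j)}=p_{n,m}S_m^i\pi_mS^{(j)}$, and $\Phi_m=p_{n,m}S_m^{i+j}\pi_m$. Summing (2) over $k>m$,
$$d_n\big(p_{n,m}S_m^i\pi_mS^{(j)},\ p_{n,m}S_m^{i+j}\pi_m\big)\le2^{-m}.$$
Now let $m\to\infty$; since $\Lambda_m\ge m$, every fixed $i,j$ is eventually allowed. The first map tends to $F_n^{(i)}S^{(j)}=\pi_nS^{(i)}S^{(j)}$ and the second to $\pi_nS^{(i+j)}$. So $S^{(i)}S^{(j)}=S^{(i+j)}$ for all $i,j\in\mathbb Z$. Hence $S:=S^{(1)}$ is a homeomorphism with inverse $S^{(-1)}$, and $S^i=S^{(i)}$.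

**Step 4: minimality.** We transfer the density of finite orbit pieces to the limit. Let $x\in X$ and fix $m$. For $n\ge m$ and $0\le i\le\ell_n\le\Lambda_n$, (3) gives $d_m(\pi_mS^ix,\ p_{m,n}S_n^i\pi_nx)\le2^{-n}$; this is why $\Lambda_n$ was made at least $\ell_n$. By $(D_n)$ the points $p_{m,n}S_n^i\pi_nx$, $0\le i\le\ell_n$, are $2^{-n}$-dense in $X_m$. So $\{\pi_mS^ix\}_{i\ge0}$ is $2^{1-n}$-dense in $X_m$ for every $n\ge m$, hence dense. The sets $\pi_m^{-1}(W)$, $W\subset X_m$ open, form a basis of $X$, so every forward $S$-orbit is dense in $X$, and $S$ is minimal.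

**Step 5: cohomology.** We show that the twists $\hat g_n$ in $p_n$ are not seen by $h^*$. By continuity $h^*(X)=\varinjlim(h^*(X_n),p_n^*)$. Let $j_n:M_n\to X_n$, $y\mapsto(z_0,y)$. Closed smooth manifolds are finite complexes, so $j_n^*$ is an isomorphism by Lemma 2. Now $p_nj_{n+1}=j_n\circ(g_n)_{z_0}\circ h_n$, and $(g_n)_{z_0}\in G_n$ is isotopic to the identity. Hence $j_{n+1}^*p_n^*=h_n^*j_n^*$: the $j_n^*$ form an isomorphism of direct systems. Therefore $h^*(X)\cong\varinjlim(h^*(M_n),h_n^*)$.

**Step 6: $S$ acts trivially.** First, $S_k^*=\mathrm{id}$ on $h^*(X_k)$. Indeed, $S_kj_k$ is the map $y\mapsto(\zeta z_0,g'y)$ with $g'=(g_k)_{\zeta z_0}(g_k)_{z_0}^{-1}\in G_k$, hence homotopic to $y\mapsto(\zeta z_0,y)$. By Lemma 2, applied with the points $\zeta z_0$ and $z_0$, the latter map induces $(\mathrm{pr}_{M_k}^*)^{-1}=j_k^*$. So $j_k^*S_k^*=j_k^*$, and $S_k^*=\mathrm{id}$ since $j_k^*$ is injective.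

By Lemma 2 and continuity, $h^*(X)$ is the union of the images of $(\mathrm{pr}_{M_n}\pi_n)^*$. The maps $\mathrm{pr}_{M_n}p_{n,k}S_k\pi_k$ converge uniformly to $\mathrm{pr}_{M_n}F^{(1)}_n=\mathrm{pr}_{M_n}\pi_nS$ as $k\to\infty$. Uniformly close maps into the closed manifold $M_n$ are homotopic (embed $M_n$ in a Euclidean space and project the straight-line homotopy with a tubular retraction). So for large $k$
$$(\mathrm{pr}_{M_n}\pi_nS)^*=\pi_k^*S_k^*(\mathrm{pr}_{M_n}p_{n,k})^*=(\mathrm{pr}_{M_n}p_{n,k}\pi_k)^*=(\mathrm{pr}_{M_n}\pi_n)^*,$$
that is, $S^*=\mathrm{id}$ on $h^*(X)$. $\square$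

## 7. Closed manifolds that retract onto polyhedra

We now replace polyhedra by closed manifolds, by doubling a neighborhood.

**Lemma 4.** Let $Y\subset\mathbb R^N$, $N\ge1$, be a connected finite polyhedron. There are a closed connected smooth $N$-manifold $M$ and maps $i:Y\to M$, $r:M\to Y$ with $ri=\mathrm{id}_Y$.

*Proof.* Let $r_U:U\to Y$ be a retraction of an open neighborhood $U$ of $Y$. Let $\chi:\mathbb R^N\to[0,1]$ be smooth with compact support in $U$ and $\chi=1$ on $Y$. Put $f=1-\chi$, and let $c\in(0,1)$ be a regular value of $f$, by Sard's theorem. Consider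
$$M'=\{(x,t)\in\mathbb R^N\times\mathbb R:f(x)+t^2=c\}.$$
If $(x,t)\in M'$ then $f(x)\le c<1$, so $x\in\operatorname{supp}\chi\subset U$, and $|t|\le\sqrt c$; so $M'$ is compact. It is a smooth hypersurface: the gradient $(\nabla f(x),2t)$ could vanish at a point of $M'$ only if $t=0$, $f(x)=c$ and $\nabla f(x)=0$, which is excluded. Put $i(y)=(y,\sqrt c)$, which lies in $M'$ because $f=0$ on $Y$, and $r(x,t)=r_U(x)$. Then $ri=\mathrm{id}_Y$. Let $M$ be the component of $M'$ that contains the connected set $i(Y)$, and restrict $r$ to $M$. $\square$

For example, let $Y$ be the unit circle in $\mathbb R^2$, $U$ an annulus around it, and $\chi$ a function of $|x|$ that, on each side of $|x|=1$, does not increase with the distance from $1$. Then $\{f\le c\}$ is a closed annulus and $M$ is its double, a torus. The torus has more $K$-theory than $Y$; the bonding maps below dispose of it.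

Proposition 2 needs surjective bonding maps.

**Lemma 5.** A map $h:M'\to M$ between closed connected manifolds of dimension $\ge1$ is homotopic to a surjective map.

*Proof.* Take a chart ball $\{|x|\le2\}$ of $M'$. The map that is $x\mapsto\max(0,2|x|-2)\frac{x}{|x|}$ on it (with value $0$ at $x=0$) and the identity outside is continuous, collapses $\{|x|\le1\}$ to the center, and is homotopic to the identity by straight lines in the ball. Precomposing $h$ with it, we may assume that $h=m_0$ is constant on $\{|x|\le1\}$. By the Hahn–Mazurkiewicz theorem there is a continuous surjection $[0,1]\to M$; preceding it by a path that starts at $m_0$, we get a continuous surjection $c:[0,1]\to M$ with $c(0)=m_0$. Replace $h$ on $\{|x|\le1\}$ by $x\mapsto c(1-|x|)$. On $|x|=1$ both maps are $m_0$, so the result is continuous; it is surjective because $|x|$ takes all values in $[0,1]$; and $c(\tau(1-|x|))$, $\tau\in[0,1]$, is a homotopy from $h$ to it, relative to $\{|x|\ge1\}$. $\square$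

**Proposition 3.** Let $Y_1\xleftarrow{f_1}Y_2\xleftarrow{f_2}\cdots$ be connected finite polyhedra. There is an infinite connected compact metric $X$ with a minimal homeomorphism $S$, acting trivially on $h^*(X)$, and $h^*(X)\cong\varinjlim(h^*(Y_n),f_n^*)$. If $\dim Y_n\le d$ for all $n$, one can take $\dim X\le2d+4$.

*Proof.* Embed $Y_n$ in $\mathbb R^{N_n}$ with $N_n\ge1$, where $N_n=2d+1$ if $\dim Y_n\le d$ for all $n$, and take $M_n,i_n,r_n$ from Lemma 4. By Lemma 5 let $h_n:M_{n+1}\to M_n$ be a surjective map homotopic to $i_nf_nr_{n+1}$. Then $h_n^*=r_{n+1}^*f_n^*i_n^*$. Put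
$$\alpha_n=i_n^*:h^*(M_n)\to h^*(Y_n),\qquad\beta_n=r_{n+1}^*f_n^*:h^*(Y_n)\to h^*(M_{n+1}).$$
Then $\beta_n\alpha_n=h_n^*$, and $\alpha_{n+1}\beta_n=(r_{n+1}i_{n+1})^*f_n^*=f_n^*$. So the systems $(h^*(M_n),h_n^*)$ and $(h^*(Y_n),f_n^*)$ are intertwined:
$$h^*(M_1)\xrightarrow{\alpha_1}h^*(Y_1)\xrightarrow{\beta_1}h^*(M_2)\xrightarrow{\alpha_2}h^*(Y_2)\xrightarrow{\beta_2}\cdots,$$
and both have the limit of this combined sequence. Now apply Proposition 2 to $(M_n,h_n)$. In the finite-dimensional case $\dim X\le(2d+1)+3=2d+4$. $\square$

## 8. Mapping cones with prescribed cokernels, and the theorems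

It remains to write arbitrary countable groups as limits of $K$-groups of polyhedra.

**Lemma 6.** For countable abelian $G_0,G_1$ there are connected finite polyhedra $Y_n$ of dimension $\le4$ and maps $f_n:Y_{n+1}\to Y_n$ with $\varinjlim\tilde K^0(Y_n)\cong G_0$ and $\varinjlim K^1(Y_n)\cong G_1$.

**Step 1: a presentation in stages.** We write the group as a limit of cokernels of integer matrices. Let $G$ be countable abelian. Write $G=F_0/F_1$ with $F_0$ free on $e_1,e_2,\dots$ and $F_1\subset F_0$, which is free as a subgroup of a free abelian group, with a finite or infinite basis $r_1,r_2,\dots$. Let $F_1^{(n)}$ be the span of those $r_l$ with $l\le n$, of rank $k_n$. Choose $m_n\nearrow\infty$ with $F_1^{(n)}\subset F_0^{(n)}:=\langle e_1,\dots,e_{m_n}\rangle$. Then $G=\varinjlim F_0^{(n)}/F_1^{(n)}$ since direct limits are exact.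

**Step 2: realizing one stage.** We turn the inclusion $F_1^{(n)}\to F_0^{(n)}$ into a map of spheres. Let $s\in\{2,3\}$. Since $\pi_s(\bigvee^kS^s)\cong H_s(\bigvee^kS^s)=\mathbb Z^k$, homotopy classes of based maps $\bigvee^mS^s\to\bigvee^kS^s$ correspond to integer matrices. A map of degree $d$ on $S^s$ induces multiplication by $d$ on $\tilde K^s(S^s)=\mathbb Z$, so the map with a given matrix induces the transposed matrix $\mathbb Z^k\to\mathbb Z^m$ on $\tilde K^s$. The other reduced $K$-group of these wedges is $0$ (indices of $K$ are taken mod $2$). So there is a based map $a_n:\bigvee^{m_n}S^s\to\bigvee^{k_n}S^s$ that induces the inclusion $F_1^{(n)}\to F_0^{(n)}$ on $\tilde K^s$. Let $C_n$ be its mapping cone, of dimension $\le s+1$. The Puppe sequence gives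
$$\tilde K^s\big(\textstyle\bigvee^{k_n}S^s\big)\xrightarrow{a_n^*}\tilde K^s\big(\bigvee^{m_n}S^s\big)\to\tilde K^{s+1}(C_n)\to0,\qquad0\to\tilde K^s(C_n)\to\ker a_n^*=0.$$
Hence $\tilde K^{s+1}(C_n)=F_0^{(n)}/F_1^{(n)}$ and $\tilde K^s(C_n)=0$. For instance, for $m_n=k_n=1$ and $r_1=2e_1$, $C_n$ is $S^s$ with an $(s+1)$-cell attached by a map of degree $2$, and its only reduced $K$-group is $\mathbb Z/2$ in degree $s+1$.

**Step 3: connecting the stages.** We realize $F_0^{(n)}/F_1^{(n)}\to F_0^{(n+1)}/F_1^{(n+1)}$ by a map $C_{n+1}\to C_n$. Let $A_n=\bigvee^{m_n}S^s$, $B_n=\bigvee^{k_n}S^s$, and let $q_A:A_{n+1}\to A_n$, $q_B:B_{n+1}\to B_n$ collapse the extra spheres. On $\tilde K^s$ they induce the inclusions $F_0^{(n)}\to F_0^{(n+1)}$ and $F_1^{(n)}\to F_1^{(n+1)}$. The maps $q_Ba_{n+1}$ and $a_nq_A$ both induce the inclusion $F_1^{(n)}\to F_0^{(n+1)}$ on $\tilde K^s$, so they have the same matrix, and there is a based homotopy $H:A_{n+1}\times[0,1]\to B_n$ from $q_Ba_{n+1}$ to $a_nq_A$. Write points of the cone as $(x,t)$, with $(x,0)$ glued to $a_{n+1}(x)$ and $t=1$ the cone point. Define $C_{n+1}\to C_n$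 by $q_B$ on $B_{n+1}$ and by
$$(x,t)\mapsto H(x,2t)\ \ (t\le\tfrac12),\qquad(x,t)\mapsto(q_A(x),2t-1)\ \ (t\ge\tfrac12).$$
This is well defined and continuous, commutes with the inclusions of $B_{n+1},B_n$, and on the quotients by these it is homotopic to the suspension of $q_A$. So it is compatible with the Puppe sequences. Since $\tilde K^s(A_n)\to\tilde K^{s+1}(C_n)$ is onto and natural, the induced map on $\tilde K^{s+1}$ is the natural map $F_0^{(n)}/F_1^{(n)}\to F_0^{(n+1)}/F_1^{(n+1)}$. The limit is $G$.

**Step 4: both groups at once.** We combine the two parities. Let $C_n$ be obtained in this way from $G_0$ with $s=3$; then $\tilde K^0(C_n)$ has limit $G_0$ and $\tilde K^1(C_n)=0$. Let $C_n'$ be obtained from $G_1$ with $s=2$; then $\tilde K^1(C_n')$ has limit $G_1$ and $\tilde K^0(C_n')=0$. Put $Y_n=C_n\vee C_n'$ with the wedge maps. These are connected finite complexes of dimension $\le4$, and we replace them by homotopy equivalent finite polyhedra of dimension $\le4$. $\square$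

**Proof of Theorem A.** Take $Y_n,f_n$ from Lemma 6. For connected $Y_n$ we have $K^0(Y_n)=\mathbb Z\oplus\tilde K^0(Y_n)$, where $\tilde K^0$ is the kernel of the rank and $\mathbb Z$ is generated by the trivial line bundle; this splitting is natural. Hence $\varinjlim K^0(Y_n)\cong\mathbb Z\oplus G_0$ and $\varinjlim K^1(Y_n)\cong G_1$. Proposition 3 with $h^*=K^*$ and $d=4$ gives an infinite connected compact metric space $X$ with a minimal homeomorphism, $K^0(X)\cong\mathbb Z\oplus G_0$, $K^1(X)\cong G_1$ and $\dim X\le2\cdot4+4=12$. $\square$

So Question A has a positive answer for every pair of countable abelian groups.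

**Proof of Theorem B.** By Freudenthal's theorem, $Y$ is an inverse limit of finite polyhedra $Y_n$, of dimension $\le d$ if $\dim Y=d$. The image of the connected space $Y$ in $Y_n$ lies in one component. Replace each $Y_n$ by that component: the bonding maps preserve these components, and the limit is unchanged because every point of $Y$ has its coordinates in them. So we may assume that all $Y_n$ are connected. By continuity $h^*(Y)=\varinjlim h^*(Y_n)$, and Proposition 3 gives $X$ and $S$ with $h^*(X)\cong h^*(Y)$ and $S^*=\mathrm{id}$, with $\dim X\le2d+4$ if $\dim Y=d<\infty$. The construction of $X$ and $S$ does not involve $h^*$: the space $Z$, the manifolds $M_n$, the maps $h_n$ and the choices of Section 6 are made before any cohomology theory is applied. So one pair $(X,S)$ serves $K^*$ and all $\check H^*(\cdot\,;R)$. The isomorphisms used are induced by maps of spaces ($j_n$, $i_n$, $r_{n+1}$, $f_n$) and by direct limits of such, so they are ring isomorphisms. $\square$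

**Proof of the Corollary.** "If" is Theorem A with $G_1=A_1$; here $G_0$ is countable as a subgroup of $A_0$. For "only if", let $X$ be an infinite connected compact metric space with a minimal homeomorphism. The algebra $C(X)$ and the matrix algebras over it are separable, and projections, or unitaries, that are close enough define the same class, so $K_0(C(X))$ and $K_1(C(X))$ are countable. Since $X$ is connected, the rank is a homomorphism $K^0(X)\to\mathbb Z$, and trivial bundles split it, so $K^0(X)\cong\mathbb Z\oplus G_0$ with $G_0=\tilde K^0(X)$. $\square$
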